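\title{Koszul homology and a counterexample to the Rank Growth Conjecture for shelves}

\begin{abstract}
The Rank Growth Conjecture predicts that the ranks of the one-term distributive homology groups of a finite shelf $X$ satisfy $\operatorname{rk}H_{n+1}(X)=|X|\operatorname{rk}H_n(X)$ for $n\ge|X|-2$. We disprove it: there is a six-element spindle with $\operatorname{rk}H_{n+1}(X)=6\operatorname{rk}H_n(X)+(-1)^n$ for all $n\ge1$. The example belongs to a family of shelves built from $r$ commuting self-maps of a finite set. We express the homology of these shelves through the Betti numbers of a finite-dimensional module over a polynomial ring in $r$ variables. Within the family the predicted equality either holds in all positive degrees or fails in all but at most $r-2$ degrees, and the defect can grow like a polynomial of any prescribed degree.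
\end{abstract}

\section{Introduction}

A \emph{shelf} is a set $X$ with a binary operation $\ast$ that is right self-distributive:
\begin{equation}\label{eq:sd}
(x\ast y)\ast z=(x\ast z)\ast(y\ast z)\qquad(x,y,z\in X).
\end{equation}
In other words, every right translation $x\mapsto x\ast z$ is an endomorphism of $(X,\ast)$. A shelf is a \emph{spindle} if $x\ast x=x$ for all $x$. All shelves in this paper are finite and nonempty.

For $n\ge0$ let $C_n(X)$ be the free abelian group with basis $X^{n+1}$. Define $d_i\colon C_n(X)\to C_{n-1}(X)$ for $0\le i\le n$ by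
\[
d_i(x_0,\dots,x_n)=(x_0\ast x_i,\dots,x_{i-1}\ast x_i,\,x_{i+1},\dots,x_n),
\]
so that the letter $x_i$ acts on everything to its left and then disappears; in particular $d_0(x_0,\dots,x_n)=(x_1,\dots,x_n)$. Put $\partial_n=\sum_{i=0}^n(-1)^id_i$ for $n\ge1$ and $\partial_0=0$. Self-distributivity gives $\partial^2=0$ (Lemma~\ref{lem:complex}), and the homology groups $H_n(X)$ of $(C_*(X),\partial)$ form the \emph{one-term distributive homology} of $X$. They are finitely generated abelian groups, and $\operatorname{rk}H_n(X)$ denotes the rank. Since $\partial_1(x,y)=y-x\ast y$, the group $H_0(X)$ is free on the classes of the equivalence relation generated by $x\ast y\sim y$.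

How fast do the ranks grow? Appending a letter multiplies the rank of the chain group by $|X|$, and in the simplest cases the homology follows suit. If some right translation is a bijection, then $H_n(X)$ has rank $0$ for all $n\ge1$ (Example~\ref{ex:bijective}). If $x\ast y=y$ for all $x,y$, then $\operatorname{rk}H_n(X)=(|X|-1)|X|^n$ for $n\ge1$ (Example~\ref{ex:projection}). One is led to guess that, after a few low degrees, each rank is $|X|$ times the previous one. This is the problem posed in \cite{CPP}.

\begin{quote}
\textbf{Rank Growth Conjecture.} Let $(X,\ast)$ be a finite shelf. Then $\operatorname{rk}H_{n+1}(X)=|X|\operatorname{rk}H_n(X)$ for $n\ge|X|-2$.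
\end{quote}

We read the conjecture with the additional assumption $n\ge1$. This excludes a degenerate failure: the two-element shelf with $x\ast y=x$ has $H_0\cong\mathbb Z$ and $H_1=0$. Even so, the conjecture is false.

\begin{theorem}\label{thm:six}
Let $X=P\sqcup Z$ with $P=\{p_*,p_0,p_1,p_2\}$ and $Z=\{z_1,z_2\}$, and put
\[
x\ast p=p\ \ (x\in X,\ p\in P),\qquad z_j\ast z_i=z_j,\qquad p_0\ast z_i=p_i,\qquad p\ast z_i=p_*\ \ (p\in P\setminus\{p_0\}).
\]
Then $X$ is a spindle, and for all $n\ge1$
\[
\operatorname{rk}H_n(X)=\frac{8\cdot6^n-(-1)^n}{7},\qquad \operatorname{rk}H_{n+1}(X)=6\operatorname{rk}H_n(X)+(-1)^n .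
\]
\end{theorem}

The ranks for $n=1,2,\dots$ are $7,41,247,1481,8887,\dots$. At $n=4=|X|-2$ the conjecture asks for $6\cdot1481=8886$, and the equality fails at every other $n\ge1$ as well.

The example is a member of the following family. Let $r\ge1$, let $Z=\{z_1,\dots,z_r\}$, let $P$ be a finite nonempty set, and let $f_1,\dots,f_r\colon P\to P$ be pairwise commuting maps. On $X=P\sqcup Z$ put
\begin{equation}\label{eq:family}
x\ast p=p\ \ (x\in X,\ p\in P),\qquad p\ast z_i=f_i(p),\qquad z_j\ast z_i=z_j .
\end{equation}
Let $k$ be a field, $R=k[t_1,\dots,t_r]$ and $\mathfrak m=(t_1,\dots,t_r)$. The vector space $kP$ with basis $P$ is an $R$-module in which $t_i$ acts by the linear extension of $f_i$. Let $\varepsilon\colon kP\to k$ be given by $\varepsilon(p)=1$ for $p\in P$. Its kernel $K$ is spanned by the differences $q-q'$ of elements of $P$, so it is a submodule. Put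
\[
\beta_i=\dim_k\operatorname{Tor}_i^R(K,R/\mathfrak m),\qquad Q_K(s)=\sum_i\beta_is^i .
\]
These numbers are computed by the Koszul complex recalled in Section~\ref{sec:koszul}; in particular $\deg Q_K\le r$. Finally let $H_n(X;k)$ be the homology of $C_*(X)\otimes k$ and put
\[
\tilde h_0=\dim_kH_0(X;k)-1,\qquad\tilde h_n=\dim_kH_n(X;k)\quad(n\ge1).
\]
For $k=\mathbb Q$ and $n\ge1$ we have $\tilde h_n=\operatorname{rk}H_n(X)$.

\begin{theorem}\label{thm:formula}
The operation \eqref{eq:family} makes $X$ a shelf, and even a spindle, and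
\[
\sum_{n\ge0}\tilde h_ns^n=\frac{Q_K(s)}{(1+s)^r\,(1-|X|s)} .
\]
\end{theorem}

Write $[s^m]g$ for the coefficient of $s^m$ in a power series $g$. Multiplying the formula by $1-|X|s$ gives the defect in the conjectured equality:
\begin{equation}\label{eq:defect}
\tilde h_{n+1}-|X|\,\tilde h_n=[s^{n+1}]\,\frac{Q_K(s)}{(1+s)^r}\qquad(n\ge0).
\end{equation}
The cases $r=1$ and $r=2$ show why the conjecture is plausible and why it fails. For $r=1$ the numbers $\beta_0$ and $\beta_1$ are the dimensions of the cokernel and the kernel of $t_1$ on the finite-dimensional space $K$. They are equal, so $Q_K=\beta_0(1+s)$ and $\tilde h_n=\beta_0|X|^n$. For $r=2$ the $\beta_i$ are the dimensions of the homology of a complex $0\to K\to K^2\to K\to0$. Linear algebra now forces only the relation $\beta_0-\beta_1+\beta_2=0$, which gives $Q_K=(1+s)(\beta_0+\beta_2s)$ and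
\[
\frac{Q_K(s)}{(1+s)^2}=\beta_2+\frac{\beta_0-\beta_2}{1+s}.
\]
The defect is therefore $(-1)^n(\beta_2-\beta_0)=(-1)^n(\beta_1-2\beta_0)$, and it never dies out unless $\beta_1=2\beta_0$. The shelf of Theorem~\ref{thm:six} has $(\beta_0,\beta_1,\beta_2)=(1,3,2)$. With more variables the defect grows.

\begin{theorem}\label{thm:family}
For every $r\ge2$ there is a spindle $X$ with $|X|=2r+2$ such that every $H_n(X)$ is free abelian and, for all $n\ge1$,
\[
\operatorname{rk}H_{n+1}(X)=|X|\operatorname{rk}H_n(X)+(-1)^n\binom{n+r}{r-2}.
\]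
\end{theorem}

Thus no change of the threshold $|X|-2$ repairs the conjecture, and the defect can grow like a polynomial in $n$ of any prescribed degree. The last result says that within the family \eqref{eq:family} there is no intermediate behavior.

\begin{theorem}\label{thm:dichotomy}
Let $X$ be given by \eqref{eq:family}, take $k=\mathbb Q$, and let $\delta_n=\tilde h_{n+1}-|X|\tilde h_n$ for $n\ge0$. Then $\delta_n=(-1)^{n+1}q(n)$ for a polynomial $q$ of degree at most $r-2$, with $q=0$ if $r=1$. Either $\delta_n=0$ for all $n\ge0$, which happens if and only if $Q_K(s)=\beta_0(1+s)^r$, or $\delta_n\ne0$ for all but at most $r-2$ values of $n\ge0$. If $\beta_0=1$, then $K_{\mathfrak m}\cong R_{\mathfrak m}/I$ for an ideal $I$, and the first case occurs if and only if $R_{\mathfrak m}/I$ is a complete intersection, that is, $I$ is generated by $r$ elements.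
\end{theorem}

The proof of Theorem~\ref{thm:formula} makes three moves. First, we pass to homology with coefficients in $K$, on which the letters from $P$ act by zero (Section~\ref{sec:coeff}). Second, we show that trailing letters from $Z$ contribute Koszul homology times a factor that depends only on $r$ (Section~\ref{sec:koszul}). Third, we cut each word after its last letter from $P$; the words that contain such a letter reproduce the whole complex one degree higher, which yields a linear equation for the generating function (Section~\ref{sec:proof}). Section~\ref{sec:low} shows all three moves in degrees $0$ and $1$. Sections~\ref{sec:examples} and~\ref{sec:dichotomy} derive the other theorems.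

\section{Homology with coefficients}\label{sec:coeff}

In this section $X$ is any finite shelf, $k$ is a field and $V=kX$. Unadorned tensor products are over $k$.

An \emph{$X$-module} is a $k$-vector space $A$ with linear operators $a\mapsto a\cdot x$, one for each $x\in X$, such that
\begin{equation}\label{eq:module}
(a\cdot x)\cdot y=(a\cdot y)\cdot(x\ast y).
\end{equation}
The field $k$ with $a\cdot x=a$ is an $X$-module. If $P\subseteq X$ satisfies $p\ast x\in P$ for all $p\in P$ and $x\in X$, then $kP$ with $p\cdot x=p\ast x$ is an $X$-module, because \eqref{eq:module} is then \eqref{eq:sd}.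

For $n\ge0$ put $E_n(A)=A\otimes V^{\otimes n}$ and write $(a;x_1,\dots,x_n)$ for $a\otimes x_1\otimes\dots\otimes x_n$. For $1\le i\le n$ define
\[
d_i(a;x_1,\dots,x_n)=(a\cdot x_i;\,x_1\ast x_i,\dots,x_{i-1}\ast x_i,\,x_{i+1},\dots,x_n),\qquad\partial=\sum_{i=1}^n(-1)^{i-1}d_i .
\]

\begin{lemma}\label{lem:complex}
$(E(A),\partial)$ is a chain complex. For $A=k$ we have $\dim H_{n+1}(E(k))=\tilde h_n$ for all $n\ge0$.
\end{lemma}

\begin{proof}
It suffices to prove $d_id_j=d_{j-1}d_i$ for $i<j$, since then the terms of $\partial^2$ cancel in pairs. Apply both sides to $(a;x_1,\dots,x_n)$. Both delete $x_i$ and $x_j$, leave $x_l$ unchanged for $l>j$, and replace $x_l$ by $x_l\ast x_j$ for $i<l<j$. For $l<i$, the map $d_id_j$ produces $(x_l\ast x_j)\ast(x_i\ast x_j)$ and $d_{j-1}d_i$ produces $(x_l\ast x_i)\ast x_j$; these agree by \eqref{eq:sd}. The coefficients $(a\cdot x_j)\cdot(x_i\ast x_j)$ and $(a\cdot x_i)\cdot x_j$ agree by \eqref{eq:module}.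

For $A=k$, identify $(1;x_0,\dots,x_n)\in E_{n+1}(k)$ with $(x_0,\dots,x_n)\in C_n(X)\otimes k$. The boundaries agree for $n\ge1$, and the same argument over $\mathbb Z$ gives $\partial^2=0$ in $C_*(X)$. The one extra map $E_1(k)\to E_0(k)=k$ sends each $x$ to $1$. It is onto and kills all boundaries, so it lowers the dimension of $H_0(X;k)$ by one.
\end{proof}

The last letter of a word plays a special role, because it acts on all the others. For $y\in X$ let $T_y$ be the diagonal action
\[
T_y(a;x_1,\dots,x_n)=(a\cdot y;\,x_1\ast y,\dots,x_n\ast y),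
\]
and let $\sigma_y(c)=(-1)^n\,c\otimes y$ for $c\in E_n(A)$.

\begin{lemma}\label{lem:append}
For $c\in E_n(A)$ and $y\in X$,
\begin{equation}\label{eq:append}
\partial(c\otimes y)=\partial c\otimes y+(-1)^nT_yc .
\end{equation}
Consequently $T_y=\partial\sigma_y+\sigma_y\partial$, so $T_y$ is a null-homotopic chain map.
\end{lemma}

\begin{proof}
The faces $d_1,\dots,d_n$ do not touch the last letter $y$, and $d_{n+1}(c\otimes y)=T_yc$ carries the sign $(-1)^n$. Hence
$\partial\sigma_yc+\sigma_y\partial c=(-1)^n\partial c\otimes y+T_yc+(-1)^{n-1}\partial c\otimes y=T_yc$, and a map of this form commutes with $\partial$.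
\end{proof}

\begin{example}\label{ex:bijective}
Suppose that $x\mapsto x\ast y$ is a bijection for some $y$. Then $T_y$ permutes the basis of each $E_n(k)$, so it is an automorphism of $E(k)$ that induces zero in homology. Hence $\tilde h_n=0$ for all $n\ge0$. The argument works over $\mathbb Z$ as well, and it covers the shelf $x\ast y=x$.
\end{example}

With trivial coefficients no face map vanishes, and the complex $E(k)$ is hard to take apart. The next lemma trades $k$ for a module on which some letters may act by zero.

\begin{lemma}\label{lem:reduction}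
Let $P\subseteq X$ be nonempty, with $p\ast x\in P$ and $p\ast p=p$ for all $p\in P$ and $x\in X$. Let $K$ be the kernel of $\varepsilon\colon kP\to k$, $p\mapsto1$. Then $K$ is an $X$-submodule of $kP$, and $\dim H_n(E(K))=\tilde h_n$ for all $n\ge0$.
\end{lemma}

\begin{proof}
The map $\varepsilon$ commutes with the operators and is onto because $P\neq\emptyset$. So $K$ is a submodule, and tensoring with $V^{\otimes n}$ gives a short exact sequence of complexes
\[
0\to E(K)\to E(kP)\to E(k)\to0 .
\]
We show that the middle term is contractible. Let $\theta(p;x_1,\dots,x_n)=(p;p,x_1,\dots,x_n)$. Then $d_1\theta=\mathrm{id}$; this is the only place where $p\ast p=p$ is used. For $1\le i\le n$,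
\[
d_{i+1}\theta(p;x_1,\dots,x_n)=(p\ast x_i;\,p\ast x_i,\,x_1\ast x_i,\dots,x_{i-1}\ast x_i,\,x_{i+1},\dots,x_n)=\theta d_i(p;x_1,\dots,x_n).
\]
Therefore $\partial\theta=\mathrm{id}+\sum_{i=1}^n(-1)^i\theta d_i=\mathrm{id}-\theta\partial$, and $E(kP)$ has no homology in any degree. The long exact sequence gives $H_{n+1}(E(k))\cong H_n(E(K))$ for $n\ge0$, and Lemma~\ref{lem:complex} finishes the proof.
\end{proof}

\begin{example}\label{ex:projection}
Let $x\ast y=y$ and take $P=X$. Then $(q-q')\cdot y=y-y=0$, so every letter acts on $K$ by zero and $\partial=0$ on $E(K)$. Hence $\tilde h_n=\dim E_n(K)=(|X|-1)|X|^n$.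
\end{example}

\section{The family in degrees 0 and 1}\label{sec:low}

From now on $X=P\sqcup Z$ carries the operation \eqref{eq:family}. It combines the two examples above: the letters in $P$ act as in Example~\ref{ex:projection}, the letters in $Z$ act on each other trivially, and the interaction is carried by the maps $f_i$.

\begin{lemma}\label{lem:shelf}
$X$ is a spindle.
\end{lemma}

\begin{proof}
We have $p\ast p=p$ and $z_i\ast z_i=z_i$. It remains to check $(x\ast y)\ast c=(x\ast c)\ast(y\ast c)$. If $c=p\in P$, the left side is $p$ and the right side is $p\ast p=p$. If $c=z_i$ and $y=p\in P$, the left side is $p\ast z_i=f_i(p)$ and the right side is $(x\ast z_i)\ast f_i(p)=f_i(p)$. If $c=z_i$ and $y=z_j$, then $y\ast c=z_j$ and the claim reads $(x\ast z_j)\ast z_i=(x\ast z_i)\ast z_j$. For $x\in Z$ both sides equal $x$. For $x\in P$ it reads $f_if_j(x)=f_jf_i(x)$.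
\end{proof}

The last case shows that \eqref{eq:family} is self-distributive exactly when the $f_i$ commute.

Lemma~\ref{lem:reduction} applies to $P\subset X$, and its module $K$ is the one from the introduction. Write
\[
E=E(K),\qquad U=kP,\qquad W=kZ,
\]
so that $\tilde h_n=\dim H_n(E)$. A letter $z_i$ acts on $K$ as $t_i$. A letter $p\in P$ acts on $K$ by zero, because $(q-q')\cdot p=p-p=0$.

Let us compute $H_0(E)$ and $H_1(E)$ by hand. We have $E_0=K$ and $E_1=(K\otimes U)\oplus(K\otimes W)$, with $\partial(a;p)=0$ and $\partial(a;z_i)=t_ia$. Thus $H_0(E)=K/\mathfrak mK$. On $E_2$ the boundary is $\partial(a;x,y)=(a\cdot x;y)-(a\cdot y;x\ast y)$, which gives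
\begin{align*}
\partial(a;q,p)&=0, & \partial(a;z_i,p)&=(t_ia;p),\\
\partial(a;p,z_j)&=-(t_ja;f_j(p)), & \partial(a;z_i,z_j)&=(t_ia;z_j)-(t_ja;z_i).
\end{align*}
The boundaries respect the decomposition of $E_1$. In $K\otimes U$ everything is a cycle and the boundaries span $\mathfrak mK\otimes U$, so this part contributes $H_0(E)\otimes U$, that is, $|P|$ copies of the homology one degree lower. In $K\otimes W$ we take the kernel of $(a;z_i)\mapsto t_ia$ modulo the elements $(t_ia;z_j)-(t_ja;z_i)$. These are the first two maps of the Koszul complex of $K$, whose homology in degrees $0$ and $1$ has dimensions $\beta_0$ and $\beta_1$. Hence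
\[
\tilde h_0=\beta_0,\qquad\tilde h_1=|P|\beta_0+\beta_1,\qquad\tilde h_1-|X|\tilde h_0=\beta_1-r\beta_0 .
\]
The letters in $P$ behave as the conjecture predicts. The $r$ letters in $Z$ would have to contribute $r\beta_0$, but they contribute $\beta_1$.

\begin{example}\label{ex:seven}
For the shelf of Theorem~\ref{thm:six}, $K$ has the basis $a_j=p_j-p_*$ $(j=0,1,2)$, with $t_ia_0=a_i$ and $t_ia_1=t_ia_2=0$. The spaces $E_0$ and $E_1$ have dimensions $3$ and $18$. The image of $\partial\colon E_1\to E_0$ is spanned by $a_1,a_2$, so $\tilde h_0=1$ and the cycles in $E_1$ have dimension $16$. The boundaries in $E_1$ are spanned by the eight elements $(a_i;p)$ with $i=1,2$ and $p\in P$, together with $(a_1;z_2)-(a_2;z_1)$. Hence $\operatorname{rk}H_1(X)=16-9=7$, one more than $6\tilde h_0$.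
\end{example}

A discrepancy between degrees $0$ and $1$ does not yet contradict the conjecture. We must show that it propagates to all degrees, and two new phenomena appear from degree $2$ on. Words in $Z$ may repeat letters or list them in any order, so they form a tensor algebra rather than an exterior algebra. Moreover, a word that ends in $P$ may be followed by letters of $Z$, which act on it. The next section treats both phenomena in terms of complexes of $R$-modules.

\section{Words in $Z$ and the Koszul complex}\label{sec:koszul}

All complexes are graded by the nonnegative integers. For a complex $C$ with finite-dimensional homology groups let $\Pi_C(s)=\sum_n\dim_kH_n(C)\,s^n$.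

Let $T(W)=\bigoplus_mW^{\otimes m}$ be the tensor algebra, with basis the words in $z_1,\dots,z_r$, graded by length. For a complex $B$ of $R$-modules let $L(B)=B\otimes T(W)$, with the differential
\begin{equation}\label{eq:L}
D(b\otimes z_{i_1}\cdots z_{i_m})=\partial b\otimes z_{i_1}\cdots z_{i_m}+(-1)^{|b|}\sum_{j=1}^m(-1)^{j-1}\,t_{i_j}b\otimes z_{i_1}\cdots\widehat{z_{i_j}}\cdots z_{i_m},
\end{equation}
where $|b|$ is the degree of $b$ and the hat marks a deleted letter.

Consider first $B=R$ in degree $0$. Then $L(R)=R\otimes T(W)$ is a graded algebra in which $R$ is central, and $D$ is $R$-linear with $Dz_i=t_i$ and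
\begin{equation}\label{eq:leibniz}
D(uv)=(Du)v+(-1)^{|u|}u\,Dv .
\end{equation}
Applying \eqref{eq:leibniz} twice gives $D^2(uv)=(D^2u)v+u\,D^2v$. Since $D^2z_i=0$, induction on the length gives $D^2=0$. For general $B$, formula \eqref{eq:L} says that $L(B)$ is the tensor product of complexes $B\otimes_RL(R)$, whose differential is $b\otimes y\mapsto\partial b\otimes y+(-1)^{|b|}b\otimes Dy$.

Deleting a letter from a strictly increasing word leaves a strictly increasing word. So the elements $b\otimes z_I$, where $z_I=z_{i_1}\cdots z_{i_m}$ for $I=\{i_1<\dots<i_m\}$, span a subcomplex $\mathrm{Kos}(B)\subseteq L(B)$, and $\mathrm{Kos}(B)=B\otimes_R\mathrm{Kos}(R)$. This is the Koszul complex of $B$ on $t_1,\dots,t_r$. We use two textbook facts.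
\begin{itemize}
\item[(K)] $\mathrm{Kos}(R)$ is a free resolution of $R/\mathfrak m=k$: its homology is $k$ in degree $0$, spanned by the class of $1$, and zero in positive degrees. Hence $H_i(\mathrm{Kos}(M))=\operatorname{Tor}_i^R(M,R/\mathfrak m)$ for every $R$-module $M$ placed in degree $0$.
\item[(H)] An $R$-linear chain map between nonnegatively graded complexes of free $R$-modules that induces an isomorphism in homology is an $R$-linear homotopy equivalence.
\end{itemize}
In particular $\Pi_{\mathrm{Kos}(K)}=Q_K$.

How much larger than $\mathrm{Kos}(R)$ is $L(R)$? For $r=1$ write $z=z_1$ and $t=t_1$. Then $Dz^m=tz^{m-1}$ for odd $m$ and $Dz^m=0$ for even $m$, so $L(R)=\bigoplus_{j\ge0}\mathrm{Kos}(R)\,z^{2j}$ is a sum of shifted Koszul complexes, one for each of the cycles $1,z^2,z^4,\dots$. For $r\ge2$ an explicit list of cycles is harder to find. It is also unnecessary: any basis of the homology gives such a decomposition up to homotopy, and the cycles can be counted indirectly.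

\begin{lemma}\label{lem:splitting}
If every $B_n$ is finite-dimensional over $k$, then
\[
\Pi_{L(B)}(s)=\frac{\Pi_{\mathrm{Kos}(B)}(s)}{(1-rs)(1+s)^r}.
\]
\end{lemma}

\begin{proof}
If $c\in L(R)$ is a cycle, then $D(z_ic)=t_ic$ by \eqref{eq:leibniz}, so $\mathfrak m$ annihilates $H_*(L(R))$. Each $L(R)_n$ is a free $R$-module of rank $r^n$ and $R$ is Noetherian, so $H_n(L(R))$ is finitely generated over $R$. Being killed by $\mathfrak m$, it is finite-dimensional over $k$. Let $\lambda(s)=\Pi_{L(R)}(s)$.

Choose homogeneous cycles $c_\alpha\in L(R)$ whose classes form a $k$-basis of $H_*(L(R))$. Let $Y=\bigoplus_\alpha\mathrm{Kos}(R)\otimes c_\alpha$, where $\kappa\otimes c_\alpha$ has degree $|\kappa|+|c_\alpha|$ and boundary $D\kappa\otimes c_\alpha$. Define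
\[
\Psi\colon Y\to L(R),\qquad\kappa\otimes c_\alpha\mapsto\kappa c_\alpha ,
\]
using the product of $L(R)$. This map is $R$-linear, and it is a chain map because $D(\kappa c_\alpha)=(D\kappa)c_\alpha$. By (K) the classes of the elements $1\otimes c_\alpha$ form a basis of $H_*(Y)$, and $\Psi$ sends them to the basis $[c_\alpha]$. So $\Psi$ is an isomorphism in homology, and by (H) it is an $R$-linear homotopy equivalence. This stronger property is what survives tensoring with $B$: an $R$-linear homotopy $\vartheta$ induces the homotopy $b\otimes y\mapsto(-1)^{|b|}b\otimes\vartheta y$. Hence $L(B)$ is homotopy equivalent to $B\otimes_RY$, the direct sum of the complexes $\mathrm{Kos}(B)$ shifted by $|c_\alpha|$, and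
\[
\Pi_{L(B)}(s)=\Pi_{\mathrm{Kos}(B)}(s)\,\lambda(s).
\]
The series $\lambda$ does not depend on $B$, so we may evaluate it with $B=k=R/\mathfrak m$ in degree $0$. There the differential \eqref{eq:L} vanishes. Counting all words and all increasing words gives $1/(1-rs)=(1+s)^r\lambda(s)$.
\end{proof}

For $r=1$ this gives $\lambda(s)=1/(1-s^2)$, in agreement with the cycles $z^{2j}$. The second lemma shows that the factor $(1+s)^r$ cancels when the variables act trivially up to homotopy.

\begin{lemma}\label{lem:cone}
Let $F$ be a complex of $R$-modules with every $F_n$ finite-dimensional over $k$. Suppose that for each $i$ there is an $R$-linear map $\eta_i\colon F\to F$ of degree $1$ with $\partial\eta_i+\eta_i\partial=t_i$. Then $\Pi_{\mathrm{Kos}(F)}(s)=(1+s)^r\,\Pi_F(s)$.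
\end{lemma}

\begin{proof}
We adjoin the letters one at a time. Let $G^{(j)}\subseteq\mathrm{Kos}(F)$ be the subcomplex spanned by the $x\otimes z_I$ with $I\subseteq\{1,\dots,j\}$, so that $G^{(0)}=F$ and $G^{(r)}=\mathrm{Kos}(F)$. Then $G^{(j)}=G^{(j-1)}\oplus(G^{(j-1)}\otimes z_j)$ as graded spaces, and \eqref{eq:L} gives
\[
D(g\otimes z_j)=Dg\otimes z_j+(-1)^{|g|}t_jg\qquad(g\in G^{(j-1)}).
\]
So $G^{(j)}/G^{(j-1)}$ is $G^{(j-1)}$ shifted up by one degree, and the connecting map of the long exact sequence of $G^{(j-1)}\subseteq G^{(j)}$ sends the class of a cycle $g$ to the class of $(-1)^{|g|}t_jg$.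

We claim that $t_j$ is null-homotopic on $G^{(j-1)}$. Put $\eta(x\otimes z_I)=\eta_jx\otimes z_I$ and compute $(D\eta+\eta D)(x\otimes z_I)$. The terms that delete the letter $z_i$, $i\in I$, add up to
\[
\pm\bigl((-1)^{|x|+1}t_i\eta_jx+(-1)^{|x|}\eta_jt_ix\bigr)\otimes z_{I\setminus\{i\}}=0;
\]
this is where the $R$-linearity of $\eta_j$ is needed. The remaining terms give $(\partial\eta_j+\eta_j\partial)x\otimes z_I=t_jx\otimes z_I$.

Hence the connecting maps vanish and $\dim H_n(G^{(j)})=\dim H_n(G^{(j-1)})+\dim H_{n-1}(G^{(j-1)})$. That is, $\Pi_{G^{(j)}}=(1+s)\Pi_{G^{(j-1)}}$, and the lemma follows by induction on $j$.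
\end{proof}

\section{Proof of Theorem~\ref{thm:formula}}\label{sec:proof}

By Lemmas~\ref{lem:shelf} and~\ref{lem:reduction}, $X$ is a spindle and $\sum_n\tilde h_ns^n=\Pi_E(s)$. We identify $E$ with a complex $L(B)$.

\medskip\noindent\emph{The action of $R$.} Write $T_i=T_{z_i}$ and $\sigma_i=\sigma_{z_i}$. The chain map $T_i$ acts by $t_i$ on the coefficient, by $f_i$ on each letter from $P$, and trivially on each letter from $Z$. Since the $f_i$ commute, so do the $T_i$. Thus $E$ is a complex of $R$-modules with $t_i$ acting as $T_i$, and on $E_0=K$ this is the original structure. For $p\in P$ we have $T_p=0$, since $p$ kills the coefficient. Formula \eqref{eq:append} therefore gives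
\begin{equation}\label{eq:lastP}
\partial(c\otimes p)=\partial c\otimes p\qquad(c\in E,\ p\in P).
\end{equation}

\medskip\noindent\emph{Cutting words.} Let $F\subset E$ be spanned by the elements $(a;x_1,\dots,x_n)$ with $n\ge1$ and $x_n\in P$. Then $F=E\otimes U$, with $E_n\otimes U$ in degree $n+1$. By \eqref{eq:lastP}, $F$ is a subcomplex with differential $\partial\otimes1$; in particular $\partial(a;p)=0$, so no boundary of an element of $F$ lands in $E_0$. Consequently
\begin{equation}\label{eq:PiF}
\Pi_F(s)=|P|\,s\,\Pi_E(s).
\end{equation}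
The subcomplex $F$ is stable under $R$, with $t_i$ acting as $T_i\otimes f_i$. Let $B=K\oplus F\subset E$, a direct sum of complexes of $R$-modules with $K=E_0$ in degree $0$.

Every word in $X$ is uniquely a product $w'w''$, where $w''$ is a word in $Z$ and $w'$ is empty or ends in a letter from $P$. Hence $E=B\otimes T(W)$ as graded vector spaces. Consider the faces of $b\otimes z_{i_1}\cdots z_{i_m}$ with $b\in B_n$. The faces $d_1,\dots,d_n$ contribute $\partial b\otimes z_{i_1}\cdots z_{i_m}$. The face $d_{n+j}$ has sign $(-1)^{n+j-1}$, deletes $z_{i_j}$, applies $T_{i_j}$ to $b$, and fixes $z_{i_1},\dots,z_{i_{j-1}}$ because $z\ast z'=z$ on $Z$. This is the differential \eqref{eq:L}, so $E=L(B)$. Since $\mathrm{Kos}(B)=\mathrm{Kos}(K)\oplus\mathrm{Kos}(F)$ and each $B_n$ is finite-dimensional, Lemma~\ref{lem:splitting} gives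
\begin{equation}\label{eq:master}
(1-rs)(1+s)^r\,\Pi_E(s)=Q_K(s)+\Pi_{\mathrm{Kos}(F)}(s).
\end{equation}

\medskip\noindent\emph{The summand $F$.} The complex $F$ is as large as $E$ itself, so we cannot compute $\mathrm{Kos}(F)$ directly. We apply Lemma~\ref{lem:cone} instead. The homotopy $\sigma_i$ appends $z_i$ at the end of a word and so leaves $F$. We insert $z_i$ before the last letter and let $f_i$ act on that letter:
\[
\eta_i=\sigma_i\otimes f_i,\qquad\eta_i(c\otimes u)=(-1)^n\,c\otimes z_i\otimes f_iu\qquad(c\in E_n,\ u\in U).
\]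
Since the differential of $F$ is $\partial\otimes1$, Lemma~\ref{lem:append} gives $\partial\eta_i+\eta_i\partial=(\partial\sigma_i+\sigma_i\partial)\otimes f_i=T_i\otimes f_i$, the action of $t_i$. For $R$-linearity, $z_i\ast z_j=z_i$ gives $T_j(c\otimes z_i)=T_jc\otimes z_i$, that is, $T_j\sigma_i=\sigma_iT_j$. Together with $f_jf_i=f_if_j$ this shows that $\eta_i$ commutes with $T_j\otimes f_j$. Lemma~\ref{lem:cone} and \eqref{eq:PiF} yield
\[
\Pi_{\mathrm{Kos}(F)}(s)=(1+s)^r\,|P|\,s\,\Pi_E(s).
\]

\medskip\noindent\emph{Solving for $\Pi_E$.} Substituting into \eqref{eq:master} and collecting the terms with $\Pi_E$, we get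
\[
(1+s)^r\bigl(1-(r+|P|)s\bigr)\Pi_E(s)=Q_K(s).
\]
As $|X|=r+|P|$, this proves Theorem~\ref{thm:formula}. \qed

\section{The counterexamples}\label{sec:examples}

By \eqref{eq:defect} we need commuting maps for which $Q_K$ is not a multiple of $(1+s)^r$. We realize the module $R/\mathfrak m^2$, which has the basis $1,t_1,\dots,t_r$, by taking one point of $P$ for each basis monomial and a further point $p_*$ that plays the role of zero. Throughout we use the binomial series
\begin{equation}\label{eq:binomial}
[s^m](1+s)^{-j}=(-1)^m\binom{m+j-1}{j-1}\qquad(j\ge1,\ m\ge0).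
\end{equation}

\begin{proof}[Proof of Theorem~\ref{thm:family}]
Let $r\ge2$ and $P=\{p_*,p_0,p_1,\dots,p_r\}$. Put $f_i(p_0)=p_i$ and $f_i(p)=p_*$ for $p\ne p_0$. The point $p_0$ is not in the image of any $f_j$, so every composite $f_if_j$ is the constant map $p_*$, and the maps commute. The spindle \eqref{eq:family} has $|X|=(r+2)+r=2r+2$ elements.

Let $k$ be any field. The module $K$ has the basis $a_j=p_j-p_*$ $(0\le j\le r)$, with $t_ia_0=a_i$ and $t_ia_j=0$ for $j\ge1$. In $\mathrm{Kos}(K)$ the differential kills $a_j\otimes z_I$ for $j\ge1$, and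
\[
D(a_0\otimes z_I)=\sum_{i\in I}\pm\,a_i\otimes z_{I\setminus\{i\}} .
\]
For $I\ne\emptyset$ this element is nonzero, because its coefficients are $\pm1$. A basis element $a_i\otimes z_J$ with $i\notin J$ occurs only for $I=J\cup\{i\}$, so the elements $D(a_0\otimes z_I)$ with $I\neq\emptyset$ are linearly independent. Hence $D$ has rank $\binom rm$ on $\mathrm{Kos}(K)_m$ for $m\ge1$ and rank $0$ for $m=0$. Since $\dim\mathrm{Kos}(K)_m=(r+1)\binom rm$, subtracting the ranks of the outgoing and incoming maps gives
\begin{equation}\label{eq:betti}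
\beta_0=1+r-\binom r1,\qquad\beta_m=r\binom rm-\binom r{m+1}\quad(m\ge1).
\end{equation}
Using $\sum_{m\ge0}\binom r{m+1}s^m=\bigl((1+s)^r-1\bigr)/s$, we obtain
\[
Q_K(s)=1+r(1+s)^r-\frac{(1+s)^r-1}{s},
\]
and, dividing by $(1+s)^r$,
\[
\frac{Q_K(s)}{(1+s)^r}=r+\frac{s(1+s)^{-r}-1+(1+s)^{-r}}{s}=r+\frac{(1+s)^{1-r}-1}{s}.
\]
By \eqref{eq:defect} and \eqref{eq:binomial} with $j=r-1\ge1$, for all $n\ge0$,
\[
\tilde h_{n+1}-|X|\tilde h_n=[s^{n+2}](1+s)^{-(r-1)}=(-1)^n\binom{n+r}{r-2}.
\]
For $k=\mathbb Q$ and $n\ge1$ this is the stated formula.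

It remains to prove freeness. The numbers \eqref{eq:betti} do not depend on $k$, so by Theorem~\ref{thm:formula} neither does $\dim_kH_n(X;k)$. Let $\ell$ be a prime. The universal coefficient theorem for the complex $C_*(X)$ of free abelian groups gives
\[
H_n(X;\mathbb F_\ell)\cong\bigl(H_n(X)\otimes\mathbb F_\ell\bigr)\oplus\operatorname{Tor}_1^{\mathbb Z}(H_{n-1}(X),\mathbb F_\ell).
\]
If $H_n(X)$ had $\ell$-torsion, the first summand alone would have dimension larger than $\operatorname{rk}H_n(X)=\dim H_n(X;\mathbb Q)$, a contradiction. So each $H_n(X)$ is finitely generated and torsion-free, hence free.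
\end{proof}

For $r=1$ the same construction gives $Q_K(s)/(1+s)=1$ and no defect, so the hypothesis $r\ge2$ is needed.

\begin{proof}[Proof of Theorem~\ref{thm:six}]
The shelf is the case $r=2$ of the construction above. By \eqref{eq:betti}, $Q_K(s)=1+3s+2s^2=(1+s)(1+2s)$, so Theorem~\ref{thm:formula} gives
\[
\sum_{n\ge0}\tilde h_ns^n=\frac{1+2s}{(1+s)(1-6s)}=\frac{8/7}{1-6s}-\frac{1/7}{1+s}.
\]
Taking $k=\mathbb Q$ and comparing coefficients gives the first formula. The second is Theorem~\ref{thm:family} with $\binom{n+2}{0}=1$.
\end{proof}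

The coefficients $\tilde h_0=1$ and $\tilde h_1=7$ agree with the direct computation in Example~\ref{ex:seven}.

\section{The dichotomy}\label{sec:dichotomy}

\begin{proof}[Proof of Theorem~\ref{thm:dichotomy}]
Since $\mathrm{Kos}(K)$ vanishes above degree $r$, we have $\deg Q_K\le r$. Expanding $Q_K$ in powers of $1+s$, we write
\[
\frac{Q_K(s)}{(1+s)^r}=c_0+\sum_{j=1}^rc_j(1+s)^{-j}.
\]
The top coefficient is $c_r=Q_K(-1)=\sum_i(-1)^i\beta_i$. This is the Euler characteristic of $\mathrm{Kos}(K)$, which can also be computed from the dimensions of the terms: it equals $\dim K\cdot\sum_m(-1)^m\binom rm=0$, since $r\ge1$. By \eqref{eq:defect} and \eqref{eq:binomial}, for all $n\ge0$,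
\[
\delta_n=(-1)^{n+1}q(n),\qquad q(n)=\sum_{j=1}^{r-1}c_j\binom{n+j}{j-1}.
\]
The sum is empty for $r=1$. As a polynomial in $n$, $\binom{n+j}{j-1}$ has degree exactly $j-1\le r-2$, so these polynomials are linearly independent. If $c_1=\dots=c_{r-1}=0$, then $\delta_n=0$ for all $n$ and $Q_K=c_0(1+s)^r$ with $c_0=Q_K(0)=\beta_0$. Otherwise $Q_K$ is not a constant multiple of $(1+s)^r$, and $q$ is a nonzero polynomial of degree at most $r-2$, which has at most $r-2$ zeros. This proves the first two assertions.

Now let $\beta_0=1$, and let $S=R_{\mathfrak m}$, a regular local ring of dimension $r$ with maximal ideal $\mathfrak n=\mathfrak mS$ and residue field $k$. The module $\operatorname{Tor}_i^R(K,R/\mathfrak m)$ is killed by $\mathfrak m$, so localizing at $\mathfrak m$ does not change it. Since $\operatorname{Tor}$ commutes with localization, $\beta_i=\dim_k\operatorname{Tor}_i^S(K_{\mathfrak m},k)$. In particular $K_{\mathfrak m}/\mathfrak nK_{\mathfrak m}$ is one-dimensional, and Nakayama's lemma gives $K_{\mathfrak m}\cong S/I$ with $I\subseteq\mathfrak n$. The module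 $S/I$ has finite length because $K$ is finite-dimensional. The long exact sequence of $0\to I\to S\to S/I\to0$ identifies $\operatorname{Tor}_1^S(S/I,k)$ with the kernel of $I/\mathfrak nI\to S/\mathfrak n$. This map is zero, so $\beta_1=\dim_kI/\mathfrak nI$, which by Nakayama's lemma is the minimal number of generators of $I$.

If $Q_K=(1+s)^r$, then $\beta_1=r$ and $I$ is generated by $r$ elements. Conversely, let $I=(g_1,\dots,g_r)$. Since $S/I$ is nonzero of finite length and $\dim S=r$, the $g_i$ form a system of parameters. In a regular local ring every system of parameters is a regular sequence, and the Koszul complex on a regular sequence $g_1,\dots,g_r$ is a free resolution of $S/(g_1,\dots,g_r)$ with terms of rank $\binom ri$. The entries of its differentials are $0$ and $\pm g_j$, which lie in $\mathfrak n$, so the differentials vanish after tensoring with $k$. Hence $\beta_i=\binom ri$ and $Q_K=(1+s)^r$.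
\end{proof}

\begin{remark}
Both cases occur with $\beta_0=1$ for every $r\ge2$. If $P=\{p_*,p_0\}$ and every $f_i$ is the constant map $p_*$, then $K$ is spanned by $p_0-p_*$ and killed by $\mathfrak m$. Here $I=\mathfrak mR_{\mathfrak m}$ has $r$ generators and $\tilde h_n=|X|^n$. For the spindles of Theorem~\ref{thm:family}, the map $R\to K$, $1\mapsto a_0$, is onto and kills $\mathfrak m^2$, and comparing dimensions gives $K\cong R/\mathfrak m^2$. By \eqref{eq:betti} the ideal $I=\mathfrak m^2R_{\mathfrak m}$ needs $\beta_1=r^2-\binom r2=\binom{r+1}2>r$ generators.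
\end{remark}

\begin{thebibliography}{9}
\bibitem{CPP} Alissa S. Crans, J\'ozef H. Przytycki, Krzysztof K. Putyra, \emph{Torsion in one-term distributive homology}, arXiv:1306.1506 (2013).
\end{thebibliography}
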